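\title{Proximity of holomorphic curves to hypersurfaces with transverse intersections}

\begin{abstract}
For hypersurfaces $D_1,\dots,D_q$ in general position in $\mathbb P^n$ and a holomorphic curve $f:\mathbb C\to\mathbb P^n$ contained in none of them, the theorem of Er\"emenko and Sodin bounds $\sum_i m_f(r,D_i)/\deg D_i$ by $(2n+\varepsilon)T_f(r)$ outside a set of finite measure. We prove that if all intersections among the $D_i$ are transverse, then $2n$ can be replaced by $2\bigl(n-1+\max_i 1/\deg D_i\bigr)$, which answers a question posed in a paper of Levin. We also find the optimal constant for every sequence of degrees with $q\ge 2n$, and show that transversality cannot be dropped. The proof translates the geometry into two pointwise inequalities between subharmonic functions, passes to a rescaled limit in which these inequalities become exact, and counts slopes across a crease of the limit function.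
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $f:\mathbb C\to\mathbb P^n$ be a nonconstant holomorphic map with a reduced representation $f=(f_0,\dots,f_n)$, that is, the $f_j$ are entire functions without a common zero. For $x\in\mathbb C^{n+1}$ put $\|x\|=\max_j|x_j|$. The \emph{characteristic function} of $f$ is
\[
T_f(r)=\int_0^{2\pi}\log\|f(re^{i\theta})\|\,\frac{d\theta}{2\pi}-\log\|f(0)\| .
\]
Let $D\subset\mathbb P^n$ be a hypersurface defined by a homogeneous polynomial $Q$ of degree $\deg D$, let $\|Q\|$ be the largest absolute value of a coefficient of $Q$, and assume $Q\circ f\not\equiv0$. The \emph{proximity function} is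
\[
m_f(r,D)=\int_0^{2\pi}\log\frac{\|f(re^{i\theta})\|^{\deg D}\,\|Q\|}{|Q(f(re^{i\theta}))|}\,\frac{d\theta}{2\pi}.
\]
Two reduced representations differ by a factor $e^g$ with $g$ entire. This factor cancels in $m_f$, and it changes $T_f$ by the mean of $\operatorname{Re}g$ over the circle minus $\operatorname{Re}g(0)$, which is $0$. Multiplying $Q$ by a constant does not change $m_f$ either.

The function $T_f$ measures the growth of $f$, and $m_f(r,D)$ is large when $f$ stays close to $D$ on a substantial part of the circle $|z|=r$. The two are compared by Jensen's formula: if $G\not\equiv0$ is entire and $cz^k$ is the lowest term of its Taylor series at $0$, then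
\begin{equation}\label{eq:jensen}
\int_0^{2\pi}\log|G(re^{i\theta})|\,\frac{d\theta}{2\pi}=\log|c|+k\log r+\sum_{0<|a|<r}\log\frac r{|a|},
\end{equation}
the sum running over the zeros $a$ of $G$ with multiplicity. For $r\ge1$ the right side is at least $\log|c|$. Taking $G=Q\circ f$ gives the upper bound in
\begin{equation}\label{eq:fmt}
-O(1)\le \frac{m_f(r,D)}{\deg D}\le T_f(r)+O(1)\qquad(r\ge1),
\end{equation}
and the lower bound holds because $|Q(x)|\le N\|Q\|\,\|x\|^{\deg D}$, where $N$ is the number of monomials of degree $\deg D$. So each hypersurface contributes at most $T_f(r)$ to the sum $\sum_i m_f(r,D_i)/\deg D_i$, up to a constant, and one asks how many full contributions are possible. Hypersurfaces $D_1,\dots,D_q$ are in \emph{general position} if any $n+1$ of them have empty common intersection.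

\begin{theorem}[Er\"emenko and Sodin]\label{thm:ES}
Let $D_1,\dots,D_q$ be hypersurfaces in $\mathbb P^n$ in general position, and let $f:\mathbb C\to\mathbb P^n$ be a nonconstant holomorphic map whose image is not contained in any $D_i$. Then for every $\varepsilon>0$,
\[
\sum_{i=1}^q\frac{m_f(r,D_i)}{\deg D_i}\le(2n+\varepsilon)T_f(r)
\]
for all $r>0$ outside a set of finite Lebesgue measure.
\end{theorem}

The constant $2n$ does not depend on the degrees, and the case $n=1$ suggests that it should. If each $D_i\subset\mathbb P^1$ consists of $d$ distinct points and the $D_i$ are disjoint, then Theorem~\ref{thm:ES} applied to the individual points bounds the sum of their proximity functions by $(2+\varepsilon)T_f(r)$, and division by $d$ leaves the constant $2/d$ instead of $2$. The higher-dimensional form of ``distinct points'' is transversality.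

From now on each $D_i$ is given by a form $Q_i$ without multiple factors, of degree $d_i=\deg D_i$, and the hypersurfaces are numbered so that
\[
d_1\le d_2\le\dots\le d_q .
\]
Near a point $P$ with $x_\alpha(P)\ne0$ the function $g_i=Q_i/x_\alpha^{d_i}$ is a reduced local equation of $D_i$, and any other reduced local equation differs from it by a holomorphic factor without zeros. We call $dg_i(P)$ the differential of $D_i$ at $P\in D_i$; it is defined up to a nonzero factor, and $D_i$ is smooth at $P$ when it is nonzero. \emph{All intersections among $D_1,\dots,D_q$ are transverse} if at every point $P\in\mathbb P^n$ the differentials of the $D_i$ passing through $P$ are linearly independent. Then every $D_i$ is smooth, and at most $n$ of the $D_i$ pass through any point, so the $D_i$ are in general position.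

The following question is posed in \cite{Levin}: if all intersections are transverse, can the constant $2n$ in Theorem~\ref{thm:ES} be replaced by
\[
\kappa=2\Bigl(n-1+\max_i\frac1{\deg D_i}\Bigr)=2\Bigl(n-1+\frac1{d_1}\Bigr)\,?
\]
For $n=1$ this is the constant found above, and if some $D_i$ is a hyperplane it is $2n$. The answer is yes.

\begin{theorem}\label{thm:main}
Let all intersections among $D_1,\dots,D_q\subset\mathbb P^n$ be transverse, and let $f:\mathbb C\to\mathbb P^n$ be a nonconstant holomorphic map with $f(\mathbb C)\not\subset D_i$ for all $i$. Then for every $\varepsilon>0$,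
\[
\sum_{i=1}^q\frac{m_f(r,D_i)}{d_i}\le(\kappa+\varepsilon)T_f(r)
\]
for all $r>0$ outside a set of finite Lebesgue measure.
\end{theorem}

The proof uses only two consequences of transversality:
\begin{itemize}
\item[(H1)] any $n+1$ of the $D_i$ have empty intersection;
\item[(H2)] at each point lying on $n$ of the $D_i$, these $n$ hypersurfaces are smooth with linearly independent differentials.
\end{itemize}
It also gives a slightly better constant in one case. With the convention $1/d_2=0$ if $q=1$, put
\[
\kappa^*=2(n-1)+\gamma,\qquad
\gamma=\begin{cases}2/d_1&\text{if } d_1\ge2,\\ 1+1/d_2&\text{if } d_1=1.\end{cases}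
\]
Then $\kappa^*\le\kappa$, with equality unless exactly one $D_i$ is a hyperplane.

\begin{theorem}\label{thm:sharp}
\begin{itemize}
\item[(a)] Under \textup{(H1)} and \textup{(H2)} alone, the conclusion of Theorem~\ref{thm:main} holds with $\kappa^*$ in place of $\kappa$.
\item[(b)] For every $n\ge1$ and every sequence of degrees $d_1\le\dots\le d_q$ with $q\ge2n$ there are $D_1,\dots,D_q$ of these degrees with all intersections transverse, and an $f$ with $T_f(r)=r/\pi$, such that $\sum_i m_f(r,D_i)/d_i\ge\kappa^*T_f(r)-O(\log r)$. So $\kappa^*$ is optimal for every sequence of degrees with $q\ge2n$.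
\item[(c)] Transversality cannot be dropped: for $n,d\ge2$ there are $2n$ smooth hypersurfaces of degree $d$ in general position and an $f$ with $\sum_i m_f(r,D_i)/d=2nT_f(r)+O(1)$.
\end{itemize}
\end{theorem}

Theorem~\ref{thm:main} follows from Theorem~\ref{thm:sharp}(a). Section~\ref{sec:examples} proves (b) and (c); the examples there explain where the constants come from. The rest of the paper proves (a). Section~\ref{sec:geometry} turns (H1) and (H2) into two pointwise inequalities that hold up to a bounded error, and settles $n=1$ by means of Theorem~\ref{thm:ES}, which is not used anywhere else. Section~\ref{sec:systems} rewrites the problem as an inequality between Riesz measures of subharmonic functions and shows that the bounded error disappears under rescaling. Section~\ref{sec:exact} proves the inequality for the limit objects, and Section~\ref{sec:curves} carries it back to $f$.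

\section{Exponential curves on a line}\label{sec:examples}

Throughout this section
\[
\mathsf L=\{x_2=\dots=x_n=0\},\quad P=[1:0:\dots:0],\quad P'=[0:1:0:\dots:0],\quad f=[1:e^z:0:\dots:0].
\]
The curve $f$ lies on the line $\mathsf L$; it is exponentially close to $P$ in the left half-plane and to $P'$ in the right half-plane. Write $t^+=\max(t,0)$. Since $\log\|f(z)\|=(\operatorname{Re}z)^+$, we have $T_f(r)=\frac r{2\pi}\int_{-\pi/2}^{\pi/2}\cos\theta\,d\theta=r/\pi$.

\begin{lemma}\label{lem:contact}
Let $Q$ be a form of degree $d$ whose restriction $Q|_{\mathsf L}$ is not zero and vanishes to order $a$ at $P$ and to order $a'$ at $P'$. Then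
\[
m_f(r,\{Q=0\})=(a+a')\,T_f(r)+O(\log r),
\]
and the error is constant if $a+a'=d$.
\end{lemma}

\begin{proof}
On $\mathsf L$ the form $x_1$ vanishes at $P$ and $x_0$ vanishes at $P'$, so $Q|_{\mathsf L}=x_1^ax_0^{a'}R(x_0,x_1)$, where $R$ has degree $d-a-a'$ and vanishes at neither point. Hence
\[
Q(f(z))=c\,e^{az}\prod_{\nu=1}^{d-a-a'}(e^z-\varrho_\nu),\qquad c\ne0,\ \varrho_\nu\ne0 .
\]
The mean of $\log|e^{az}|=a\operatorname{Re}z$ over $|z|=r$ is $0$. The zeros of $e^z-\varrho$ are simple and form a progression $\lambda+2\pi i\mathbb Z$, so the number $n(t)$ of zeros in $0<|z|<t$ is $t/\pi+O(1)$ and vanishes for small $t$. The sum in \eqref{eq:jensen} equals $\int_0^rn(t)\,dt/t=r/\pi+O(\log r)$. Thus the mean of $\log|Q\circ f|$ is $(d-a-a')r/\pi+O(\log r)$, and it is $\log|c|$ if the product is empty. Subtract this from $d\,T_f(r)+\log\|Q\|$.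
\end{proof}

So for this $f$ the problem is one of counting orders of contact: $D_i$ contributes $(a_i+a_i')/d_i\le1$. General position allows $n$ hypersurfaces through $P$ and $n$ through $P'$, each with full contact $d_i$, for a total of $2n$. But contact of order at least $2$ at $P$ means that the differential of $D_i$ annihilates $T_P\mathsf L$, and the covectors annihilating $T_P\mathsf L$ form a space of dimension $n-1$. If $n$ hypersurfaces meet transversally at $P$, one of them therefore has contact of order exactly $1$ there. The orders at $P$ contribute at most $n-1+1/d_1$, the orders at $P'$ the same, and this is $\kappa$. To reach $\kappa$, the exceptional hypersurface at each of the two points must have the minimal degree $d_1$. If $d_1\ge2$, then $D_1$ can play this role at both points. If $d_1=1$ it cannot, because a hyperplane through $P$ and $P'$ contains $\mathsf L$; at $P'$ the best substitute is $D_2$. This is the origin of $\kappa^*$.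

It remains to show that such configurations exist. Transversality at $P$ and $P'$ will be checked by hand, and elsewhere it comes from Bertini's theorem \cite[III.10.9]{Hartshorne}: on a nonsingular variety $Y$ over $\mathbb C$, the members of a dense open subset of a linear system without base points are nonsingular as closed subschemes of $Y$.

\begin{lemma}\label{lem:bertini}
For $1\le i\le q$ let $V_i$ be a linear space of forms of degree $d_i$ whose common zeros in $\mathbb P^n$ lie in $\{P,P'\}$, and let $W\subset V_1\times\dots\times V_q$ be a nonempty Zariski open set. There is $(Q_1,\dots,Q_q)\in W$ such that at every point $x\notin\{P,P'\}$ the differentials of those $Q_i$ that vanish at $x$ are linearly independent.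
\end{lemma}

\begin{proof}
We choose $Q_1,Q_2,\dots$ successively so that after step $k$ two things hold: the forms $Q_1,\dots,Q_k$ have the stated property, and the slice $W_k$ of all $(Q_{k+1},\dots,Q_q)$ with $(Q_1,\dots,Q_q)\in W$ is nonempty. Suppose that $Q_1,\dots,Q_{k-1}$ are chosen. For $I\subset\{1,\dots,k-1\}$ let $X_I$ be the common zero set of the $Q_i$, $i\in I$, in $\mathbb P^n\setminus\{P,P'\}$. By the first property $X_I$ is nonsingular, and its tangent space at $x$ is the common kernel of the differentials of the $Q_i$, $i\in I$. Let $Y$ be one of its finitely many components. The space $V_k$ has no common zero on $Y$. If $Y$ is a point, then $Q|_Y\ne0$ for $Q$ outside a hyperplane of $V_k$. If $\dim Y\ge1$, Bertini's theorem gives a nonempty open set of $Q\in V_k$ for which $Q|_Y\not\equiv0$ has a nonsingular zero scheme, that is, the differential of $Q$ does not vanish on $T_xY$ at any zero $x\in Y$. The projection of $W_{k-1}$ to $V_k$ is also open and nonempty. Finitely many nonempty Zariski open subsets of a vector space have a common point; let $Q_k$ be one. If $Q_k(x)=0$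 and $I$ is the set of $i<k$ with $Q_i(x)=0$, then the differential of $Q_k$ is nonzero on $T_xX_I$, so it is independent of the differentials of the $Q_i$, $i\in I$.
\end{proof}

We define each $V_i$ by prescribing a space of allowed restrictions $Q|_{\mathsf L}$. Such a $V_i$ contains $x_2^{d_i},\dots,x_n^{d_i}$, so its common zeros lie on $\mathsf L$ and are the common zeros of the allowed restrictions. Note also that a form whose differential is nonzero at each of its zeros has no multiple factor, so it defines a smooth hypersurface of the same degree.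

\begin{proof}[Proof of Theorem~\ref{thm:sharp}(b)]
Since $q\ge2n$, we can choose disjoint sets $A,A'$ of $n-1$ indices each that avoid $1$ and $2$. The allowed restrictions are the multiples of $x_1^{d_i}$ for $i\in A$ and the multiples of $x_0^{d_i}$ for $i\in A'$. If $d_1\ge2$, the restriction of $Q_1$ must be divisible by $x_0x_1$, and we put $i'=1$. If $d_1=1$, the restriction of $Q_1$ must be a multiple of $x_1$, that of $Q_2$ must be divisible by $x_0$, and we put $i'=2$. No condition is imposed on the other indices. In each case the common zeros of $V_i$ lie in $\{P,P'\}$. All members of $V_i$ vanish at $P$ for $i\in\{1\}\cup A$, and at $P'$ for $i\in\{i'\}\cup A'$.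

Let $W$ be defined by the following Zariski open conditions, each of which can be satisfied.
\begin{itemize}
\item $Q_i|_{\mathsf L}\ne0$ for each $i$.
\item $Q_i(P)\ne0$ for $i\notin\{1\}\cup A$, satisfied by $x_0^{d_i}\in V_i$; and $Q_i(P')\ne0$ for $i\notin\{i'\}\cup A'$, satisfied by $x_1^{d_i}\in V_i$.
\item The differentials at $P$ of the $Q_i$, $i\in\{1\}\cup A$, are independent. This holds for $Q_1=x_0^{d_1-1}x_1$ and the forms $x_0^{d_i-1}x_j$, where $j$ runs through $2,\dots,n$ as $i$ runs through $A$: their local equations are the affine coordinates $x_1/x_0,\dots,x_n/x_0$.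
\item The differentials at $P'$ of the $Q_i$, $i\in\{i'\}\cup A'$, are independent. This holds for $Q_{i'}=x_0x_1^{d_{i'}-1}$ and the forms $x_1^{d_i-1}x_j$, $j=2,\dots,n$.
\end{itemize}
So $W\ne\emptyset$, and Lemma~\ref{lem:bertini} gives hypersurfaces of degrees $d_i$ with all intersections transverse and none containing $f(\mathbb C)$. By Lemma~\ref{lem:contact}, up to $O(\log r)$ each index in $A\cup A'$ contributes $T_f$ to the sum. If $d_1\ge2$, then $D_1$ contributes at least $\frac2{d_1}T_f$; if $d_1=1$, then $D_1$ and $D_2$ contribute at least $T_f+\frac1{d_2}T_f$. The remaining terms are $\ge-O(1)$ by \eqref{eq:fmt}.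
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:sharp}(c)]
Let the allowed restrictions be the multiples of $x_1^d$ for $1\le i\le n$ and of $x_0^d$ for $n<i\le2n$. Define $W$ by requiring, for $i\le n$, that $Q_i(P')\ne0$ (satisfied by $x_1^d$) and that the differential of $Q_i$ at $P$ be nonzero (satisfied by $x_0^{d-1}x_2$, as $n\ge2$), and for $i>n$ the same with $P,P'$ and $x_0,x_1$ interchanged. The hypersurfaces given by Lemma~\ref{lem:bertini} are smooth; at most $n$ of them pass through a point other than $P,P'$, and exactly $n$ through each of $P,P'$. So they are in general position. Each has full contact $d$, and Lemma~\ref{lem:contact} gives $m_f(r,D_i)=d\,T_f(r)+O(1)$ for all $2n$ of them. Since $d\ge2$, we have $2n>\kappa$; the $n$ differentials at $P$ all annihilate $T_P\mathsf L$ and are dependent.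
\end{proof}

\begin{remark}
Hypothesis (H1) cannot be dropped from Theorem~\ref{thm:sharp}(a) either. For $n\ge2$ and distinct $t_1,\dots,t_q\in\mathbb C$, any $n$ of the hyperplanes $\sum_{j=1}^nt_i^{j-1}x_j=0$ have independent equations (a Vandermonde determinant), so (H2) holds. All pass through $P$ and none contains $\mathsf L$, so the sum equals $qT_f(r)+O(1)$.
\end{remark}

\section{Two pointwise inequalities}\label{sec:geometry}

From now on $D_1,\dots,D_q$ satisfy (H1) and (H2). In Section~\ref{sec:examples} the gain from transversality was that among $n$ hypersurfaces through a point $P$, one has contact of order $1$ with the curve. For a general $f$ there is no order of contact, and we need a substitute: close to $P$, the largest of the $n$ numbers $|Q_i(x)|$ is comparable to the distance from $x$ to $P$. The distance to $P$ is measured by \emph{linear} forms, and it is the passage from degree $d_i$ to degree $1$ that produces the term $1/d_i$.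

For $I\subset\{1,\dots,q\}$ with $|I|=n$ let $Z_I=\bigcap_{i\in I}D_i$. It is nonempty, since $n$ hypersurfaces in $\mathbb P^n$ always meet. By (H2) and the inverse function theorem, the local equations of the $D_i$, $i\in I$, are local coordinates at each $P\in Z_I$; so the points of the compact set $Z_I$ are isolated, and $Z_I$ is finite. Let $Z=\bigcup_IZ_I$. For $P\in Z$ let $L_{P,1},\dots,L_{P,n}$ be a basis of the linear forms vanishing at $P$. Multiply the $Q_i$ and $L_{P,j}$ by constants so that $|Q_i(x)|\le\|x\|^{d_i}$ and $|L_{P,j}(x)|\le\|x\|$, and define functions on $\mathbb P^n$ with values in $[0,\infty]$ by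
\[
w_i(x)=-\frac1{d_i}\log\frac{|Q_i(x)|}{\|x\|^{d_i}},\qquad
\lambda_P(x)=-\log\frac{\max_j|L_{P,j}(x)|}{\|x\|}.
\]
They measure logarithmic proximity to $D_i$ and to $P$, and
\begin{equation}\label{eq:mw}
\frac{m_f(r,D_i)}{d_i}=\int_0^{2\pi}w_i\bigl(f(re^{i\theta})\bigr)\frac{d\theta}{2\pi}+\frac{\log\|Q_i\|}{d_i}.
\end{equation}

\begin{lemma}\label{lem:geometry}
There is a constant $C_0$ such that for all $x\in\mathbb P^n$:
\begin{itemize}
\item[(i)] $\min_{i\in J}w_i(x)\le C_0$ whenever $|J|=n+1$;
\item[(ii)] if $|I|=n$, then $\min_{i\in I}d_iw_i(x)$ and $\max_{P\in Z_I}\lambda_P(x)$ differ by at most $C_0$ for $x\notin Z_I$, and both are $\infty$ for $x\in Z_I$.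
\end{itemize}
\end{lemma}

\begin{proof}
(i) By (H1), the continuous function $\max_{i\in J}|Q_i(x)|/\|x\|^{d_i}$ has no zero on the compact space $\mathbb P^n$, so it is bounded below by a positive constant.

(ii) The two quantities are $-\log A$ and $-\log B$, where
\[
A(x)=\max_{i\in I}\frac{|Q_i(x)|}{\|x\|^{d_i}},\qquad B(x)=\min_{P\in Z_I}B_P(x),\qquad B_P(x)=\max_j\frac{|L_{P,j}(x)|}{\|x\|}.
\]
Both $A$ and $B$ are continuous on $\mathbb P^n$ with zero set $Z_I$, so outside any neighborhood of $Z_I$ both lie between positive constants. Fix $P\in Z_I$ and $\alpha$ with $x_\alpha(P)\ne0$. The maps $\phi=(Q_i/x_\alpha^{d_i})_{i\in I}$ and $\psi=(L_{P,j}/x_\alpha)_j$ are local coordinate systems centered at $P$: the first by (H2), the second because $x_\alpha,L_{P,1},\dots,L_{P,n}$ is a basis of the linear forms. The transition map $\phi\circ\psi^{-1}$ is biholomorphic near $0$ and fixes $0$, so it and its inverse are Lipschitz there, and $\|\phi\|/\|\psi\|$ lies between positive constants near $P$. So does $|x_\alpha|/\|x\|$. Hence $A/B_P$ lies between positive constants near $P$. Finally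 $B=B_P$ near $P$, because $B_P(P)=0$ while $B_{P'}(P)>0$ for the other points $P'\in Z_I$.
\end{proof}

This lemma is the only place where (H1) and (H2) enter when $n\ge2$. In the configuration of Theorem~\ref{thm:sharp}(c), part (ii) fails at $P$: at the point $[1:t:0:\dots:0]$ all $n$ forms are of size $|t|^d$, so $\min_id\,w_i=d\,\lambda_P+O(1)$ as $t\to0$.

\begin{example}\label{ex:poly}
Let the $f_j$ be polynomials with $e=\max_j\deg f_j\ge1$. Then $\log\|f(z)\|=e\log|z|+O(1)$ as $z\to\infty$, and $T_f(r)=e\log r+O(1)$. Write $\deg(Q_i\circ f)=ed_i-k_i$ with $0\le k_i\le ed_i$. Then $d_iw_i(f(z))=k_i\log|z|+O(1)$ as $z\to\infty$, so $m_f(r,D_i)=k_i\log r+O(1)$. By Lemma~\ref{lem:geometry}(i) at most $n$ of the $k_i$ are positive. Suppose that $k_i>0$ exactly for $i\in I$, $|I|=n$. For each $P\in Z_I$ some $L_{P,j}\circ f$ is a nonzero polynomial, because $f$ is not constant, so $\lambda_P(f(z))\le e\log|z|+O(1)$; and Lemma~\ref{lem:geometry}(ii) gives $\min_Ik_i\le e$. In all cases $\sum_ik_i/d_i\le e(n-1+1/d_1)$, that is,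
\[
\sum_i\frac{m_f(r,D_i)}{d_i}\le\frac\kappa2\,T_f(r)+O(1).
\]
A polynomial curve approaches a single point, and the constant is half of $\kappa$. The factor $2$ appears when, as for $e^z$, there are two sides.
\end{example}

\subsection*{Subharmonic functions}

We write $\mathbb D(z,r)$ and $\overline{\mathbb D}(z,r)$ for open and closed discs and $dA$ for area measure; ``a.e.'' without a measure refers to area. A \emph{subharmonic} function on a domain $\Omega\subset\mathbb C$ is an upper semicontinuous function $u:\Omega\to[-\infty,\infty)$, not identically $-\infty$, whose value at the center of each closed disc in $\Omega$ is at most its mean over the boundary circle. Such a $u$ is locally integrable, and its \emph{Riesz measure} $\mu_u=\frac1{2\pi}\Delta u$ (in the sense of distributions) is a positive Radon measure. Sums, positive multiples and finite maxima of subharmonic functions are subharmonic. For holomorphic $G\not\equiv0$ the function $\log|G|$ is subharmonic, and its Riesz measure counts the zeros of $G$ with multiplicity. We use the following standard facts.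
\begin{itemize}
\item[(P1)] $u(z)$ is the limit of the area means of $u$ over $\mathbb D(z,r)$ as $r\to0$. So an inequality or equality between two subharmonic functions that holds a.e.\ holds everywhere.
\item[(P2)] (Weyl's lemma) A locally integrable function with zero distributional Laplacian agrees a.e.\ with a harmonic function.
\item[(P3)] If $\psi:\Omega'\to\Omega$ is biholomorphic, then $u\circ\psi$ is subharmonic and $\mu_{u\circ\psi}(E)=\mu_u(\psi(E))$.
\item[(P4)] If $\Omega$ is bounded, of diameter $R$, and $\mu_u(\Omega)<\infty$, then $p(\zeta)=\int_\Omega\log(|\zeta-\xi|/R)\,d\mu_u(\xi)$ is subharmonic with Riesz measure $\mu_u$ on $\Omega$, so by (P2) and (P1) $u=h+p$ on $\Omega$ with $h$ harmonic. In particular $\mu_u$ has no atom at a point where $u$ is finite.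
\item[(P5)] \cite[Thm.~4.1.9]{Hormander} A sequence of subharmonic functions on a domain that is locally uniformly bounded above either tends to $-\infty$ locally uniformly or has a subsequence converging in $L^1_{\mathrm{loc}}$ to a subharmonic function. In the latter case the Riesz measures of the subsequence converge weakly, that is, against continuous functions of compact support.
\end{itemize}

Let $\mu_f$ be the Riesz measure of the continuous subharmonic function $\log\|f\|=\max_j\log|f_j|$ on $\mathbb C$.

\begin{lemma}\label{lem:T}
We have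
\begin{equation}\label{eq:Tmu}
T_f(r)=\int_{\mathbb C}\log^+\frac r{|\xi|}\,d\mu_f(\xi).
\end{equation}
The function $T_f$ is nonnegative, nondecreasing and continuous, $T_f(er)\le T_f(r)+\mu_f(\mathbb C)$, and $T_f(r)/\log r\to\mu_f(\mathbb C)\in(0,\infty]$ as $r\to\infty$.
\end{lemma}

\begin{proof}
Apply (P4) on $\mathbb D(0,r')$ with $r'>r$. The mean of $\log|re^{i\theta}-\xi|$ over $\theta$ is $\log\max(r,|\xi|)$, and the mean of $h$ is $h(0)$; subtracting the values at $0$ gives \eqref{eq:Tmu}. The first three properties follow, continuity by dominated convergence, and so does the bound for $T_f(er)$, since $\log^+(et)\le\log^+t+1$. For $r\ge r_0\ge1$, \eqref{eq:Tmu} gives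
\[
\mu_f(\mathbb D(0,r_0))\log(r/r_0)\le T_f(r)\le T_f(1)+\mu_f(\mathbb C)\log r,
\]
which yields the limit. If $\mu_f=0$, then $\log\|f\|$ is harmonic, so $\log\|f\|=\operatorname{Re}g$ with $g$ entire; all $f_je^{-g}$ are then bounded, hence constant, and $f$ is constant.
\end{proof}

In particular $T_f(r)\to\infty$. So bounded terms can be absorbed into $\varepsilon T_f(r)$ at the cost of adding a bounded interval to the exceptional set.

\begin{proof}[Proof of Theorem~\ref{thm:sharp}(a) for $n=1$]
Each $Q_i$ is a product of $d_i$ pairwise nonproportional linear forms, so $D_i$ consists of $d_i$ points and $m_f(r,D_i)=\sum_{p\in D_i}m_f(r,p)+O(1)$. By (H1) the $D_i$ are disjoint, so all these points are distinct, and Theorem~\ref{thm:ES} gives $\sum_pm_f(r,p)\le(2+\varepsilon)T_f(r)$ outside a set of finite measure. By \eqref{eq:fmt} every $m_f(r,p)$ is $\ge-O(1)$, so a coefficient $1/d_i$ may be increased at the cost of $O(1)$. If $d_1\ge2$, the sum $\sum_im_f(r,D_i)/d_i$ is at most $\frac1{d_1}\sum_pm_f(r,p)+O(1)\le\frac{2+\varepsilon}{d_1}T_f(r)+O(1)$. If $d_1=1$ and $D_1=\{p_1\}$,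 it is at most
\[
\Bigl(1-\frac1{d_2}\Bigr)m_f(r,p_1)+\frac1{d_2}\sum_pm_f(r,p)+O(1)\le\Bigl(1+\frac1{d_2}+\varepsilon\Bigr)T_f(r)+O(1),
\]
by the upper bound in \eqref{eq:fmt} for $p_1$; this includes $q=1$, where $1/d_2=0$.
\end{proof}

\section{Systems of subharmonic functions}\label{sec:systems}

Let $\mu_i$ be the Riesz measure of $\frac1{d_i}\log|Q_i\circ f|$. The sum in \eqref{eq:jensen} is an integral of $\log^+(r/|\xi|)$ against the measure counting zeros, so by \eqref{eq:jensen} and \eqref{eq:Tmu} the sum $\sum_im_f(r,D_i)/d_i$ is, up to terms coming from the origin, the integral of $\log^+(r/|\xi|)$ against $\sum_i(\mu_f-\mu_i)$. The theorem would thus follow from the inequality of measures $\sum_i(\mu_f-\mu_i)\le\kappa^*\mu_f$. This is false when $q>\kappa^*$: the $\mu_i$ are carried by a discrete set, which $\mu_f$ does not charge by (P4), and off this set the left side is $q\mu_f$. The inequality becomes true in the limit where the functions are divided by a large number. Then the point masses merge into a measure that may have a density with respect to the limit of $\mu_f$,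 and the constant $C_0$ of Lemma~\ref{lem:geometry} becomes $0$. Some of the rescaled functions may escape to $-\infty$, and the following definition allows for this.

\begin{definition}
A \emph{system with defect $C\ge0$} on a domain $\Omega\subset\mathbb C$ consists of a subharmonic function $u$ and functions $u_i$ $(1\le i\le q)$ and $v_P$ $(P\in Z)$, each subharmonic or identically $-\infty$, such that $w_i=u-u_i$ and $\lambda_P=u-v_P$ satisfy a.e.
\begin{itemize}
\item[(S0)] $w_i\ge0$ and $\lambda_P\ge0$;
\item[(S1)] $\min_{i\in J}w_i\le C$ whenever $|J|=n+1$;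
\item[(S2)] whenever $|I|=n$, the functions $a=\min_{i\in I}d_iw_i$ and $b=\max_{P\in Z_I}\lambda_P$ satisfy $a\le b+C$ and $b\le a+C$.
\end{itemize}
The system is \emph{exact} if $C=0$. We write $\mu,\mu_i,\mu_P$ for the Riesz measures of $u,u_i,v_P$, with the value $0$ for a function that is identically $-\infty$.
\end{definition}

By Lemma~\ref{lem:geometry}, the functions $\log\|f\|$, $\frac1{d_i}\log|Q_i\circ f|$ and $\log\max_j|L_{P,j}\circ f|$ form a system with defect $C_0$. For an exact system, (S1) says that at almost every point at most $n$ of the $w_i$ are positive. Subtracting one harmonic function from all functions of a system, or composing them with a biholomorphic map, gives a system with the same defect; dividing them by $m>0$ gives a system with defect $C/m$.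

\begin{lemma}\label{lem:compact}
Let $\Omega$ be a bounded domain, and let $(u^{(k)},u_i^{(k)},v_P^{(k)})$ be systems on $\Omega$ with defects $C_k$. Let $m_k>0$ and $B<\infty$ satisfy $\mu^{(k)}(\Omega)\le Bm_k$ and $C_k/m_k\to0$. Then there are a subsequence and an exact system $(U,U_i,V_P)$ on $\Omega$ such that $\mu^{(k)}/m_k\to\mu_U$ weakly, and such that for each $i$ with $U_i\not\equiv-\infty$ all $u_i^{(k)}$ are $\not\equiv-\infty$ and $\mu_i^{(k)}/m_k\to\mu_{U_i}$ weakly; the same holds for each $P$ with $V_P\not\equiv-\infty$.
\end{lemma}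

\begin{proof}
Write $u^{(k)}=h_k+p_k$ as in (P4), subtract $h_k$ from all functions of the $k$th system, and divide by $m_k$. The first function becomes $p_k/m_k\le0$, and
\[
\int_\Omega\frac{|p_k|}{m_k}\,dA\le B\int_{\mathbb D(0,R)}\log\frac R{|\zeta|}\,dA(\zeta)=\frac{\pi R^2B}2 ,
\]
so no subsequence of $p_k/m_k$ tends to $-\infty$ locally uniformly. By (S0) and (P1) the other functions are also $\le0$. Treat the finitely many sequences one after the other. If a sequence has infinitely many terms $\equiv-\infty$, keep only those $k$; otherwise discard these terms and apply (P5). We obtain a subsequence along which each function converges in $L^1_{\mathrm{loc}}$ to a subharmonic function or tends to $-\infty$ locally uniformly; call the limits $U,U_i,V_P$. Pass to a further subsequence along which the $L^1_{\mathrm{loc}}$ convergences hold a.e. Since $U$ is finite a.e., $w_i^{(k)}/m_k\to U-U_i$ and $\lambda_P^{(k)}/m_k\to U-V_P$ a.e.\ in $[0,\infty]$. The operations $\min$ and $\max$ are continuous on $[0,\infty]$ and $C_k/m_k\to0$, so (S0)--(S2) hold in the limit with $C=0$.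
\end{proof}

\section{The exact inequality}\label{sec:exact}

\begin{proposition}\label{prop:exact}
Let $n\ge2$. Every exact system on a domain $\Omega$ satisfies $\sum_{i=1}^q(\mu-\mu_i)\le\kappa^*\mu$.
\end{proposition}

\subsection*{A model case}

Let $n=2$ and $\zeta=x+iy$, and write $x^-=(-x)^+$. Consider an exact system on $\mathbb C$ of the form
\[
u=x^+,\qquad w_i=a_i^+x^++a_i^-x^-,\qquad\lambda_P=b_P^+x^++b_P^-x^-,
\]
with constants $a_i^\pm,b_P^\pm\ge0$. The graph of $u$ has a crease along the imaginary axis, where the slope jumps by $1$, and $\mu$ is $\frac1{2\pi}$ times length on this axis. The function $u_i=u-w_i$ has slope $a_i^-$ on the left and $1-a_i^+$ on the right, so $\mu_i=(1-a_i^+-a_i^-)\mu$. Two facts follow. First, $\sum_i(\mu-\mu_i)=\bigl(\sum_ia_i^++\sum_ia_i^-\bigr)\mu$, so we must bound the sum of the slopes on each side. Second, $\mu_i\ge0$ gives $a_i^++a_i^-\le1$, and in the same way $b_P^++b_P^-\le1$. By (S1) at most two of the $a_i^+$ are positive, and at most two of the $a_i^-$; this alone bounds the total by $4=2n$. If two slopes $a_j^+,a_k^+$ are positive,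 (S2) with $I=\{j,k\}$ gives
\[
\min(d_ja_j^+,d_ka_k^+)=\max_{P\in Z_I}b_P^+\le1 ,
\]
so one of them is at most $1/d_1$. Hence $\sum_ia_i^+\le1+1/d_1$, the same holds on the left, and the total is at most $2+2/d_1=\kappa$.

This model is the rescaled limit of the exponential curve of Section~\ref{sec:examples}. There $\frac1R\log\|f(R\zeta)\|=x^+$, and $\frac1R\log|e^{R\zeta}-\varrho|\to x^+$ as $R\to\infty$ for $x\ne0$. For a hypersurface of degree $d$ with orders of contact $a,a'$, the product formula in the proof of Lemma~\ref{lem:contact} shows that $w/R$ tends to $x^+-\frac1d\bigl(ax+(d-a-a')x^+\bigr)=\frac{a'}dx^++\frac adx^-$. The slopes are the normalized orders of contact.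

The proof of Proposition~\ref{prop:exact} reduces the general case to this picture. Blowing up at a $\mu$-typical point makes all Riesz measures proportional to one measure. Then either few indices matter, or (S1) forces the limit of $u$ to be a maximum of finitely many harmonic functions, which has a crease.

\begin{proof}[Proof of Proposition~\ref{prop:exact}]
\emph{Step 1: densities.} Write the Lebesgue decompositions $\mu_i=c_i\mu+\sigma_i$ and $\mu_P=e_P\mu+\sigma_P$, with densities $c_i,e_P\ge0$ and positive measures $\sigma_i,\sigma_P$ singular to $\mu$. Then $\sum_i(\mu-\mu_i)\le\sum_i(1-c_i)\mu$, so it suffices to prove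
\begin{equation}\label{eq:density}
\sum_{i=1}^q\bigl(1-c_i(z_0)\bigr)\le\kappa^*\qquad\text{for $\mu$-almost every }z_0 .
\end{equation}
We recall the Besicovitch--Lebesgue differentiation theorem \cite[Ch.~2]{Mattila}. Let $\mu,\sigma$ be Radon measures on $\Omega$, let $c\in L^1_{\mathrm{loc}}(\mu)$, and put $m(r)=\mu(\overline{\mathbb D}(z_0,r))$. For $\mu$-almost every $z_0$ we have $m(r)>0$ for all $r>0$; the ratio $\sigma(\overline{\mathbb D}(z_0,r))/m(r)$ has a finite limit as $r\to0$, and for $\sigma\perp\mu$ the limit is $0$; and $\int_{\overline{\mathbb D}(z_0,r)}|c-c(z_0)|\,d\mu=o(m(r))$. Applying this to $c_i,e_P,\sigma_i,\sigma_P$ and to area measure, we find for $\mu$-almost every $z_0$: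
\begin{itemize}
\item[(D1)] the total variations of $\mu_i-c_i(z_0)\mu$ and $\mu_P-e_P(z_0)\mu$ on $\overline{\mathbb D}(z_0,r)$ are $o(m(r))$;
\item[(D2)] $m(r)\ge\beta r^2$ for some $\beta>0$ and all small $r$.
\end{itemize}
Fix such a $z_0$, and let $c_i,e_P$ now denote the numbers $c_i(z_0),e_P(z_0)$.

\emph{Step 2: blow-up.} To apply Lemma~\ref{lem:compact} with a nonzero limit measure we need radii at which the mass of a disc is comparable to the mass of a larger concentric disc. There are $r_k\to0$ with $m(4r_k)\le32\,m(r_k)$. Otherwise $m(4r)>32\,m(r)$ for all $r\le r_0/4$, for some $r_0$, so $m(4^{-k}r_0)\le32^{-k}m(r_0)$, whereas (D2) gives $m(4^{-k}r_0)\ge16^{-k}\beta r_0^2$ for large $k$.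

Compose the system with $\zeta\mapsto z_0+r_k\zeta$ and apply Lemma~\ref{lem:compact} on $\mathbb D=\mathbb D(0,3)$ with $m_k=m(r_k)$, $B=32$, $C_k=0$; by (P3), $\mu^{(k)}(\mathbb D)\le m(4r_k)\le32m_k$. We obtain an exact system $(U,U_i,V_P)$ on $\mathbb D$. Put $\mu_0=\mu_U$, $W_i=U-U_i$, $\Lambda_P=U-V_P$. The measures $\mu^{(k)}/m_k$ give mass $1$ to the compact set $\overline{\mathbb D}(0,1)$, so $\mu_0(\overline{\mathbb D}(0,1))\ge1$. By (D1) the total variation of $(\mu_i^{(k)}-c_i\mu^{(k)})/m_k$ on $\mathbb D$ is $o(m(3r_k))/m_k\to0$. Hence $\mu_{U_i}=c_i\mu_0$ if $U_i\not\equiv-\infty$, and by (P2) and (P1)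
\begin{equation}\label{eq:prop}
U_i=c_iU+h_i\quad\text{everywhere on }\mathbb D,\qquad h_i\text{ harmonic}
\end{equation}
(with $0\cdot(-\infty)=0$). The same argument gives $V_P=e_PU+g_P$ with $g_P$ harmonic if $V_P\not\equiv-\infty$.

\emph{Step 3: the dichotomy.} Let $I_\infty=\{i:U_i\equiv-\infty\}$ and $J=\{i\notin I_\infty:c_i<1\}$. Always $1-c_i\le1$, and $1-c_i\le0$ outside $I_\infty\cup J$. If $|I_\infty|+|J|\le n$, then $\sum_i(1-c_i)\le n\le2(n-1)\le\kappa^*$, because $n\ge2$.

Assume from now on $|I_\infty|+|J|\ge n+1$. For $i\in J$ put $H_i=h_i/(1-c_i)$, so that $W_i=(1-c_i)(U-H_i)$ a.e. By (S0), $U\ge H_i$ a.e. By (S1), at almost every point at most $n$ of the $n+1$ or more functions $W_i$, $i\in I_\infty\cup J$, are positive, and those with $i\in I_\infty$ are infinite; so $W_i=0$ for some $i\in J$. Thus $U=\max_{i\in J}H_i$ a.e., and everywhere by (P1). In particular $U$ is finite and continuous. By \eqref{eq:prop}, each $W_i$ is either $\equiv\infty$ or equal to the continuous function $(1-c_i)U-h_i$, and each $\Lambda_P$ is either $\equiv\infty$ or equal to $(1-e_P)U-g_P$.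 The conditions (S0)--(S2) with $C=0$ are closed conditions on continuous functions with values in $[-\infty,\infty]$, valid on a dense set, so they hold at \emph{every} point of $\mathbb D$. This allows us to restrict to a line.

\emph{Step 4: a line across a crease.} Let $K_1,\dots,K_l$ be the distinct functions among the $H_i$. A nonconstant harmonic function on $\mathbb D$ has countably many critical points, the zeros of its holomorphic $\partial/\partial\zeta$-derivative. Since $U$ is finite, $\mu_0$ has no atoms by (P4); since $\mu_0\ne0$, there is a point $p\in\operatorname{supp}\mu_0$ that is not critical for any nonconstant difference $K_a-K_b$. If only one $K_a$ attained the maximum at $p$, then $U=K_a$ near $p$ and $p\notin\operatorname{supp}\mu_0$. So $K_a(p)=K_b(p)=U(p)$ for some $a\ne b$. The difference $K_a-K_b$ vanishes at $p$ and is not identically zero, so it is nonconstant, and its gradient at $p$ is nonzero. Choose a direction $\omega$, $|\omega|=1$, with $\partial_\omega(K_a-K_b)(p)\ne0$.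

On the line $t\mapsto p+t\omega$ the functions $K_1,\dots,K_l$ are real analytic in $t$, so each difference of two of them vanishes identically or has constant sign for small $t>0$, and also for small $t<0$. Hence there are $A_+,A_-\in\{K_1,\dots,K_l\}$ with $U(p\pm t\omega)=A_\pm(p\pm t\omega)$ for small $t\ge0$. For $K\in\{K_a,K_b\}$ we have $U\ge K$ with equality at $p$, so $\partial_\omega A_+(p)\ge\partial_\omega K(p)\ge\partial_\omega A_-(p)$. The jump of the slope of $U$ at $p$ therefore satisfies
\[
\delta:=\partial_\omega A_+(p)-\partial_\omega A_-(p)\ge|\partial_\omega(K_a-K_b)(p)|>0 .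
\]

\emph{Step 5: slopes.} Suppose $W_i(p)=0$. Then $i\notin I_\infty$, and $W_i(p\pm t\omega)=\bigl((1-c_i)A_\pm-h_i\bigr)(p\pm t\omega)$ for small $t\ge0$. So the limits $a_i^\pm=\delta^{-1}\lim_{t\downarrow0}W_i(p\pm t\omega)/t$ exist, they are $\ge0$ by (S0), and
\[
\delta a_i^+=(1-c_i)\partial_\omega A_+(p)-\partial_\omega h_i(p),\qquad\delta a_i^-=-(1-c_i)\partial_\omega A_-(p)+\partial_\omega h_i(p).
\]
Adding,
\begin{equation}\label{eq:slopes}
a_i^++a_i^-=1-c_i\le1 .
\end{equation}
If $\Lambda_P(p)=0$, the same computation with $e_P,g_P$ shows that $b_P^\pm=\delta^{-1}\lim_{t\downarrow0}\Lambda_P(p\pm t\omega)/t$ are nonnegative with sum $1-e_P\le1$. In particular all $a_i^\pm$ and $b_P^\pm$ lie in $[0,1]$.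

\emph{Step 6: counting.} Unlike in the model case, some $W_i$ may be positive at $p$. Let $I_0=\{i:W_i(p)>0\}$ and $k=|I_0|$. For $i\notin I_\infty$, the function $t\mapsto W_i(p+t\omega)$ is nonnegative and agrees for small $t\ge0$ with a function analytic at $0$, so it is either positive for all small $t>0$ or zero for all small $t\ge0$. Let $I_+$ be the set of all $i$ with $W_i(p+t\omega)>0$ for all small $t>0$, and define $I_-$ in the same way with $-\omega$. Then $I_0\subset I_+\cap I_-$ by continuity, $|I_\pm|\le n$ by (S1), and $a_i^\pm=0$ for $i\notin I_\pm$. Using $1-c_i\le1$ for $i\in I_0$ and \eqref{eq:slopes} for $i\notin I_0$, we get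
\begin{equation}\label{eq:count}
\sum_i(1-c_i)\le k+\Sigma_++\Sigma_-,\qquad\Sigma_\pm=\sum_{i\in I_\pm\setminus I_0}a_i^\pm .
\end{equation}
If $k=n$, then $I_+=I_-=I_0$ and the right side is $n\le\kappa^*$, again because $n\ge2$. Let $k<n$.

\emph{Claim: if $|I_+|=n$, there is $i\in I_+\setminus I_0$ with $a_i^+\le1/d_i$; if $|I_-|=n$, there is $i'\in I_-\setminus I_0$ with $a_{i'}^-\le1/d_{i'}$.} Let $I=I_+$ have $n$ elements. Since $k<n$, some $W_i$ with $i\in I$ vanishes at $p$, and the inequality $b\le a$ of (S2) at $p$ gives $\Lambda_P(p)=0$ for all $P\in Z_I$. So the slopes $b_P^+$ are defined. For small $t>0$ the minimum of $d_iW_i(p+t\omega)$ over $i\in I$ is attained in $I\setminus I_0$, since these terms tend to $0$ while the others stay above a positive constant. Divide the inequality $a\le b$ of (S2) at $p+t\omega$ by $\delta t$ and let $t\downarrow0$: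
\[
\min_{i\in I\setminus I_0}d_ia_i^+\le\max_{P\in Z_I}b_P^+\le1 .
\]
Replacing $\omega$ by $-\omega$ in this argument gives the second statement.

From the definition of $\gamma$, separately for $d_1\ge2$ and $d_1=1$, we read off
\[
\frac1{d_1}\le\gamma,\qquad\frac1{d_i}+\frac1{d_{i'}}\le\gamma\ \ (i\ne i'),\qquad\min\Bigl(1,\frac2{d_i}\Bigr)\le\gamma .
\]
A sum $\Sigma_\pm$ has at most $n-k-1$ terms if $|I_\pm|\le n-1$, and otherwise it consists of the term given by the claim and $n-k-1$ others. Bound all terms except those given by the claim by $1$. If the claim applies to at most one side, then $\Sigma_++\Sigma_-\le2(n-k-1)+1/d_1$. If it applies to both sides, then $\Sigma_++\Sigma_-\le2(n-k-1)+a_i^++a_{i'}^-$, where $a_i^++a_{i'}^-\le1/d_i+1/d_{i'}$, and also $a_i^++a_{i'}^-\le1$ when $i=i'$, by \eqref{eq:slopes}. In every case $\Sigma_++\Sigma_-\le2(n-k-1)+\gamma$, and \eqref{eq:count} gives $\sum_i(1-c_i)\le\kappa^*-k\le\kappa^*$. This proves \eqref{eq:density}.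
\end{proof}

\begin{remark}
The proposition fails for $n=1$, which is why that case was treated separately. Let $q=1$, $d_1=3$, $Z=\{P_1,P_2,P_3\}$, let $u$ be subharmonic and not harmonic, and put $u_1\equiv v_{P_1}\equiv-\infty$, $v_{P_2}=v_{P_3}=u$. This is an exact system with $\mu-\mu_1=\mu$, while $\kappa^*=2/3$.
\end{remark}

\section{From exact systems to holomorphic curves}\label{sec:curves}

In this section $n\ge2$, and we complete the proof of Theorem~\ref{thm:sharp}(a).

\subsection*{An estimate on one cell}

Compactness turns Proposition~\ref{prop:exact} into an estimate for systems with a fixed defect. There are two errors: a small multiple of the mass of the domain, and a constant.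

\begin{proposition}\label{prop:cell}
Let $\Omega$ be a bounded domain, $F\ge0$ a continuous function with compact support in $\Omega$, and $C_0\ge0$, $\varepsilon>0$. There is $A<\infty$ such that every system with defect $C_0$ on $\Omega$ with $\mu(\Omega)<\infty$ satisfies
\[
\sum_i\int F\,d(\mu-\mu_i)\le\kappa^*\int F\,d\mu+\varepsilon\mu(\Omega)+A .
\]
\end{proposition}

\begin{proof}
Otherwise, for each $k$ some system violates the inequality with $A=k$. Put $m_k=\mu^{(k)}(\Omega)$. The left side exceeds $k$ and is at most $qm_k\sup F$, so $m_k\to\infty$. Apply Lemma~\ref{lem:compact} with $B=1$ and $C_k=C_0$, and let $\mu_0,\mu_{0,i}$ be the Riesz measures of the exact limit system. Along the subsequence, $m_k^{-1}\int F\,d\mu^{(k)}\to\int F\,d\mu_0$, and $\liminf m_k^{-1}\int F\,d\mu_i^{(k)}\ge\int F\,d\mu_{0,i}$: with equality by weak convergence if $U_i\not\equiv-\infty$, and because $\mu_{0,i}=0$ otherwise. Dividing the violated inequality by $m_k$ and letting $k\to\infty$ gives $\sum_i\int F\,d(\mu_0-\mu_{0,i})\ge\kappa^*\int F\,d\mu_0+\varepsilon$, contradicting Proposition~\ref{prop:exact}.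
\end{proof}

\subsection*{Logarithmic coordinates}

The constant $A$ depends on $\Omega$ and $F$, so we can use only finitely many pairs $(\Omega,F)$, up to biholomorphic maps. We must therefore cut the weight $\log^+(r/|z|)$ into pieces of finitely many shapes. In the coordinate $\zeta=\log z$ the weight is piecewise linear, and this is easy. Put $\zeta=s+i\theta$ and, on $\mathbb C$,
\[
u(\zeta)=\log\|f(e^\zeta)\|,\qquad u_i(\zeta)=\frac1{d_i}\log|Q_i(f(e^\zeta))|,\qquad v_P(\zeta)=\log\max_j|L_{P,j}(f(e^\zeta))| .
\]
These functions are $2\pi i$-periodic and subharmonic ($u_i\not\equiv-\infty$ as $f(\mathbb C)\not\subset D_i$, and $v_P\not\equiv-\infty$ as $f$ is not constant), and they form a system with defect $C_0$. For a periodic positive measure $\sigma$ on $\mathbb C$ let $\bar\sigma$ be the image on $\mathbb R$, under $\zeta\mapsto s$, of the restriction of $\sigma$ to the strip $\Pi=\{0\le\theta<2\pi\}$. For a Borel function $g\ge0$ on $\mathbb R^2$,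
\begin{equation}\label{eq:average}
\int_0^{2\pi}\!\int_{\mathbb C}g(s,\theta-t)\,d\sigma(\zeta)\,dt=\int_{\mathbb R}\Bigl(\int_{\mathbb R}g(s,y)\,dy\Bigr)d\bar\sigma(s).
\end{equation}
Indeed, by periodicity the inner integral on the left is $\int_\Pi\sum_{k\in\mathbb Z}g(s,\theta+2\pi k-t)\,d\sigma$, and integrating the sum over $t\in[0,2\pi]$ gives $\int_{\mathbb R}g(s,y)\,dy$.

The exponential maps $\Pi$ bijectively onto $\mathbb C\setminus\{0\}$ and is locally biholomorphic. By (P3), $\bar\mu$ is the image of $\mu_f$ under $z\mapsto\log|z|$ (the origin carries no mass), and $d_i\bar\mu_i$ has a unit mass at $\log|a|$ for each zero $a\ne0$ of $Q_i\circ f$. Put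
\[
\tau(S)=T_f(e^S),\qquad M(S)=\sum_i\int_0^{2\pi}(u-u_i)(S+i\theta)\,\frac{d\theta}{2\pi}.
\]
By \eqref{eq:mw}, $M(S)$ differs from $\sum_im_f(e^S,D_i)/d_i$ by a constant. Formula \eqref{eq:Tmu} reads
\begin{equation}\label{eq:tau}
\tau(S)=\int(S-s)^+\,d\bar\mu(s).
\end{equation}
By \eqref{eq:jensen}, the mean of $u_i(S+i\theta)$ is a constant plus $k_iS/d_i+\int(S-s)^+d\bar\mu_i$, where $k_i\ge0$ is the order of $Q_i\circ f$ at $0$. Dropping the terms $-k_iS/d_i$, we find a constant $C_1$ with
\begin{equation}\label{eq:M}
M(S)\le C_1+\sum_i\Bigl(\int(S-s)^+\,d\bar\mu-\int(S-s)^+\,d\bar\mu_i\Bigr)\qquad(S\ge0).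
\end{equation}

\subsection*{Dyadic layers}

On a cell where the weight $(S-s)^+$ has size $\rho$, the first error in Proposition~\ref{prop:cell} is $\varepsilon\rho$ times the mass of the cell. By \eqref{eq:tau} this is controlled by $\varepsilon\tau(S)$ if the whole cell lies at distance comparable to $\rho$ to the left of the line $s=S$. So we cut the half-plane $s<S$ into vertical layers whose widths are comparable to their distances from that line. Each layer will cost a constant, so the cutting must stop at some scale $\ell$, and the last cell must reach across the line $s=S$.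

Fix $S\ge1$, $\ell\in(0,1]$ and $\varepsilon>0$. For $x>0$ let $\eta(x)=\max(0,1-|\log_2x|)$. It is supported in $[\frac12,2]$, and $\sum_{j\in\mathbb Z}\eta(2^{-j}x)=1$: if $\log_2x$ has fractional part $\vartheta$, the only terms that can be nonzero are $1-\vartheta$ and $\vartheta$. Define continuous functions on $\mathbb R$, vanishing for $x\le0$, by
\[
b_1(x)=x\,\eta(x),\qquad b_0(x)=x\sum_{j\le0}\eta(2^{-j}x)=\begin{cases}x,&0<x\le1,\\ x(1-\log_2x),&1\le x\le2,\\ 0,&x\ge2.\end{cases}
\]
With $\rho_j=2^j\ell$ put
\[
F_0(s)=\rho_0\,b_0\Bigl(\frac{S-s}{\rho_0}\Bigr),\qquad F_j(s)=\rho_j\,b_1\Bigl(\frac{S-s}{\rho_j}\Bigr)\quad(j\ge1).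
\]
Then $F_j\ge0$ and $\sum_{j\ge0}F_j(s)=(S-s)^+$. Let $N\ge1$ be the least integer with $\rho_N\ge2S$; then $\rho_{N-1}<2S$, so $N+1<3+\log_2(S/\ell)$. The tail $\sum_{j>N}F_j$ vanishes unless $S-s\ge\rho_N\ge2S$, that is, $s\le-S$, and there it is at most $S-s\le2(0-s)^+$. By \eqref{eq:tau} its integral against $\bar\mu$ is at most $2\tau(0)$, and its integrals against the $\bar\mu_i$ are nonnegative. With $C_2=C_1+2q\tau(0)$, \eqref{eq:M} becomes
\begin{equation}\label{eq:Mlayers}
M(S)\le C_2+\sum_{j=0}^N\sum_i\int F_j\,d(\bar\mu-\bar\mu_i).
\end{equation}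

Let $\chi(y)=\max(0,1-|y|)$, so $\chi$ is even and $\int\chi=1$. The function $b_1(x)\chi(y)$ has compact support in $\Omega_1=(\frac14,4)\times(-2,2)$, and $b_0(x)\chi(y)$ has compact support in $\Omega_0=(-1,3)\times(-2,2)$. Let $A=A(\varepsilon)$ be a constant for which Proposition~\ref{prop:cell} holds for both pairs. It does not depend on $S$ or $\ell$.

Fix $j$ and write $\rho=\rho_j$. Since $\rho$ bears no relation to the period $2\pi$, we do not tile the layer by cells; we slide one cell vertically and average. For $t\in[0,2\pi]$ compose the system with $\xi=x+iy\mapsto S+it-\rho\xi$, so that $x=(S-s)/\rho$ and $y=-(\theta-t)/\rho$. The image of the rectangle ($\Omega_0$ for $j=0$, $\Omega_1$ for $j\ge1$) is $\{s\in\Gamma_j,\ |\theta-t|<2\rho\}$, where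
\[
\Gamma_0=\{-\ell<S-s<3\ell\},\qquad\Gamma_j=\{\rho_j/4<S-s<4\rho_j\}\quad(j\ge1).
\]
Proposition~\ref{prop:cell} and (P3), after multiplication by $\rho$, give
\[
\sum_i\int F_j(s)\chi\Bigl(\frac{\theta-t}\rho\Bigr)d(\mu-\mu_i)\le\kappa^*\!\int F_j(s)\chi\Bigl(\frac{\theta-t}\rho\Bigr)d\mu+\varepsilon\rho\,\mu\bigl(\{s\in\Gamma_j,|\theta-t|<2\rho\}\bigr)+\rho A .
\]
Integrate with respect to $dt/\rho$ over $[0,2\pi]$ and apply \eqref{eq:average} to $\mu$ and to each $\mu_i$. Since $\int\chi(y/\rho)\,dy=\rho$ and the cell has height $4\rho$,
\begin{equation}\label{eq:layer}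
\sum_i\int F_j\,d(\bar\mu-\bar\mu_i)\le\kappa^*\int F_j\,d\bar\mu+4\varepsilon\rho_j\,\bar\mu(\Gamma_j)+2\pi A .
\end{equation}

We sum over $0\le j\le N$. The main terms add up to at most $\kappa^*\tau(S)$ by \eqref{eq:tau}. For $j\ge1$, a point $s$ lies in $\Gamma_j$ exactly when $|j-\log_2((S-s)/\ell)|<2$, so it lies in at most four of these intervals, and $\rho_j<4(S-s)$ on $\Gamma_j$; hence $\sum_{j\ge1}\rho_j\bar\mu(\Gamma_j)\le16\tau(S)$. On $\Gamma_0$ we have $\ell<S+2\ell-s$, so $\rho_0\bar\mu(\Gamma_0)\le\tau(S+2\ell)$. Together with \eqref{eq:Mlayers}, for all $S\ge1$, $\ell\in(0,1]$, $\varepsilon>0$: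
\begin{equation}\label{eq:final}
M(S)\le\kappa^*\tau(S)+4\varepsilon\bigl(16\tau(S)+\tau(S+2\ell)\bigr)+2\pi A(\varepsilon)\Bigl(3+\log_2\frac S\ell\Bigr)+C_2 .
\end{equation}

\subsection*{The choice of $\ell$ and the exceptional set}

We need $\tau(S+2\ell)=O(\tau(S))$, which favors small $\ell$, and $\log(S/\ell)=o(\tau(S))$, which limits how small $\ell$ can be.

\emph{Regular growth.} Suppose $T_f(er)\le KT_f(r)$ for some $K$ and all large $r$. Take $\ell=\frac12$. By Lemma~\ref{lem:T}, $\tau(S)\ge cS$ for large $S$ with $c>0$, so $\log S=o(\tau(S))$, and \eqref{eq:final} gives $M(S)\le\bigl(\kappa^*+4\varepsilon(16+K)+o(1)\bigr)\tau(S)$. As $\varepsilon$ is arbitrary, the inequality of Theorem~\ref{thm:sharp}(a) holds for \emph{all} large $r$. By Lemma~\ref{lem:T} this case includes every $f$ with $\mu_f(\mathbb C)<\infty$.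

\emph{The case $\mu_f(\mathbb C)=\infty$.} Now $\tau(S)/S\to\infty$ by Lemma~\ref{lem:T}. An interval of length $2\ell$ at $S$ corresponds to an interval of radii of length about $2\ell e^S$, so for an exceptional set of finite measure in $r$ the scale $\ell$ must be much smaller than $e^{-S}$. Thus $\log(1/\ell)$ must be large compared with $S$ and small compared with $\tau(S)$, and we take the geometric mean:
\[
\ell(S)=\exp\bigl(-\sqrt{S\tau(S)}\bigr).
\]
This function is continuous, at most $1$, and $\log_2(S/\ell(S))=o(\tau(S))$. Choose $S_0\ge1$ with $\tau(S)\ge4S$ for $S\ge S_0$. For such $S$ we have $S\le\frac12\sqrt{S\tau(S)}$, so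
\[
e^S\ell(S)\le e^{-\frac12\sqrt{S\tau(S)}}\le e^{-\frac12\sqrt{\tau(S)}} .
\]
Let $E$ be the closed set of all $S\ge S_0$ with $\tau(S+2\ell(S))\ge2\tau(S)$. Put $S_1=\min E$, $S_k'=S_k+2\ell(S_k)$ and $S_{k+1}=\min\bigl(E\cap[S_k',\infty)\bigr)$, as long as these sets are nonempty. Since $S_k\in E$ and $\tau$ is nondecreasing, $\tau(S_{k+1})\ge\tau(S_k')\ge2\tau(S_k)$, so $\tau(S_k)\ge2^{k-1}$. If the sequence is infinite, this forces $S_k\to\infty$; in any case $E\subset\bigcup_k[S_k,S_k']$. The measure of $\{e^S:S\in E\}$ is
\[
\int_Ee^S\,dS\le\sum_k2\ell(S_k)\,e^{S_k+2}\le2e^2\sum_ke^{-\frac12\sqrt{\tau(S_k)}}\le2e^2\sum_{k\ge1}e^{-\frac12 2^{(k-1)/2}}<\infty .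
\]
For $S\ge S_0$ outside $E$, \eqref{eq:final} with $\ell=\ell(S)$ gives $M(S)\le(\kappa^*+72\varepsilon+o(1))\tau(S)$. Hence $\sum_im_f(r,D_i)/d_i\le(\kappa^*+73\varepsilon)T_f(r)$ for all $r$ outside a bounded interval and the set $\{e^S:S\in E\}$. Since $\varepsilon>0$ is arbitrary, this proves Theorem~\ref{thm:sharp}(a) for $n\ge2$, and with it Theorem~\ref{thm:main}. \qed

\begin{thebibliography}{9}

\bibitem{Hartshorne} Hartshorne, \emph{Algebraic Geometry}.

\bibitem{Hormander} H\"ormander, \emph{The Analysis of Linear Partial Differential Operators I}.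

\bibitem{Levin} Aaron Levin, \emph{On the $p$-adic Second Main Theorem}, arXiv:1303.4122 (2013).

\bibitem{Mattila} Mattila, \emph{Geometry of Sets and Measures in Euclidean Spaces}.

\end{thebibliography}
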